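\title{Atom-preserving embeddings of finite lower bounded lattices into finite biatomic lattices}

\begin{abstract}
We prove that every finite lower bounded lattice has an atom-preserving embedding into a finite, atomistic, biatomic, lower bounded lattice, which answers a question of Wehrung and Adaricheva; the embedding also preserves the top element. The target is the lattice of closed subsets of a finite set of points, each carrying an element of the given lattice and an integer height, under a betweenness relation in which heights add. Conversely, only lower bounded lattices have such embeddings. We also bound the length of the join-dependency chains that start at the image of an atom, and show that the bound is attained.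
\end{abstract}

\section{Introduction}\label{sec:intro}

All lattices in this paper are finite, with the single exception of the lattice $F$ in the definition of lower boundedness below. An \emph{atom} is an element that covers $0$, and a lattice is \emph{atomistic} if every element is a join of atoms.

A lattice $K$ is \emph{biatomic} if it is atomic (every nonzero element lies above an atom, which is automatic for finite $K$) and if, whenever $p$ is an atom and $a,b$ are nonzero elements with $p\le a\vee b$, there are atoms $x\le a$ and $y\le b$ with $p\le x\vee y$. If atoms are thought of as points, this says that a point generated by $a$ and $b$ is already generated by one point of $a$ and one point of $b$. The condition matters only when $p\not\le a$ and $p\not\le b$: if $p\le a$, take $x=p$ and any atom $y\le b$. Thus Boolean lattices are biatomic. So is the lattice of subspaces of a finite vector space: if the line $p$ lies in $a+b$ but in neither $a$ nor $b$, it is spanned by some $u+v$ with $u\in a$ and $v\in b$ nonzero, and it lies in the sum of the lines spanned by $u$ and $v$.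

A lattice homomorphism $h\colon F\to L$ is \emph{lower bounded} if for every $a\in L$ the set $\{x\in F: h(x)\ge a\}$ is empty or has a least element, and $L$ is \emph{lower bounded} if there is a surjective lower bounded homomorphism onto $L$ from a finitely generated free lattice. For finite $L$ there is an equivalent internal condition. Let $J(L)$ be the set of join-irreducible elements, that is, of the elements $q$ with a unique lower cover $q_*$. Such a $q$ is nonzero, every element strictly below $q$ is below $q_*$, and $q=\bigvee C$ implies $q\in C$; every element of $L$ is the join of the join-irreducibles below it. For \emph{distinct} $p,q\in J(L)$ write $p\mathrel{D}q$ if there is $x\in L$ with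
\[
p\le q\vee x\qquad\text{and}\qquad p\not\le q_*\vee x .
\]
So $p\mathrel{D}q$ says that $q$ helps to cover $p$ in some join in which $q$ cannot be lowered. The finite lattice $L$ is lower bounded if and only if there is no cycle $p_0\mathrel{D}p_1\mathrel{D}\cdots\mathrel{D}p_n\mathrel{D}p_0$ with $n\ge1$. This criterion is the only form of lower boundedness that we use.

In a distributive lattice, $p\le q\vee x$ with $p\in J(L)$ forces $p\le x$ or $p\le q$, and for $p\ne q$ the latter means $p\le q_*$; so $D$ is empty and the lattice is lower bounded. At the other extreme, in the lattice $M_3$ with three atoms $p,q,r$ whose pairwise joins are $1$, the element $r$ witnesses both $p\mathrel{D}q$ and $q\mathrel{D}p$. This lattice is biatomic, being the subspace lattice of a plane over the two-element field, and it is not lower bounded. Section~\ref{sec:Lk} contains lower bounded lattices that are not biatomic.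

It is known that every finite lower bounded lattice admits a zero-preserving lattice embedding into some finite, atomistic, biatomic, lower bounded lattice. Such an embedding may send an atom $p$ to an element that is not an atom, and then the biatomicity of the larger lattice says nothing about the image of $p$ itself. A lattice embedding $f\colon L\hookrightarrow K$ is \emph{atom-preserving} if $f(0)=0$ and $f(p)$ is an atom of $K$ for every atom $p$ of $L$. The following problem is posed in \cite{WA}.

\begin{quote}
\emph{Does every finite lower bounded lattice have an atom-preserving embedding into some finite, biatomic, lower bounded lattice?}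
\end{quote}

For distributive $L$ the answer is yes: the map $X\mapsto\{q\in J(L):q\le X\}$ embeds $L$ into the Boolean lattice of all subsets of $J(L)$ and sends atoms to singletons. In general the requirements on $K$ pull against each other. Let $p\le a\vee b$ be a failure of biatomicity in $L$. Since $f(p)$ is an atom, $K$ must contain atoms $x\le f(a)$ and $y\le f(b)$ with $f(p)\le x\vee y$, and they cannot both be images of atoms of $L$. A new atom takes part in the relation $D$, and it can take part in new failures of biatomicity that call for further atoms. The repairs have to end after finitely many steps without closing a cycle. We show that this can always be arranged.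

\begin{theorem}\label{thm:main}
Let $L$ be a finite lower bounded lattice. There are a finite, atomistic, biatomic, lower bounded lattice $K$ and a lattice embedding $f\colon L\hookrightarrow K$ with $f(0)=0$, $f(1)=1$, and $f(p)$ an atom of $K$ for every atom $p$ of $L$.
\end{theorem}

\begin{theorem}\label{thm:char}
For a finite lattice $L$ the following are equivalent:
\begin{enumerate}
\item[(i)] $L$ is lower bounded;
\item[(ii)] $L$ has an atom-preserving embedding into a finite biatomic lower bounded lattice;
\item[(iii)] $L$ has an atom-preserving embedding $f$ with $f(1)=1$ into a finite, atomistic, biatomic, lower bounded lattice.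
\end{enumerate}
\end{theorem}

The third result measures how much longer the chains of $D$ become in $K$. A \emph{$D$-chain of length $m$} is a sequence $q_0\mathrel{D}q_1\mathrel{D}\cdots\mathrel{D}q_m$. In a finite lower bounded lattice no element occurs twice in a $D$-chain, so lengths are bounded; the largest length is the \emph{$D$-depth} of the lattice. By recursion on the largest length of a $D$-chain starting at $q$, define the \emph{weight}
\begin{equation}\label{eq:weight}
w(q)=\max\Bigl(1,\ \sum_{c\,:\,q\mathrel{D}c}w(c)\Bigr)\qquad(q\in J(L)),
\end{equation}
a positive integer.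

\begin{theorem}\label{thm:depth}
\begin{enumerate}
\item[(a)] In Theorem~\ref{thm:main} one can arrange that every chain $f(p)\mathrel{D}p_1\mathrel{D}\cdots\mathrel{D}p_m$ in $K$ starting at the image of an atom $p$ of $L$ has $m\le w(p)-1$.
\item[(b)] For each $k\ge2$ there are a finite atomistic lower bounded lattice $L_k$ with no $D$-chain of length $2$ and an atom $p$ of $L_k$ with $w(p)=k$ such that, for every atom-preserving embedding $f$ of $L_k$ into a finite biatomic lower bounded lattice $K$, there is a $D$-chain of length exactly $k-1$ in $K$ starting at $f(p)$.
\end{enumerate}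
So the bound in \textup{(a)} is attained, and the $D$-depth needed for $K$ is not bounded in terms of the $D$-depth of $L$.
\end{theorem}

Section~\ref{sec:Lk} determines what biatomicity forces on the lattices $L_k$. Section~\ref{sec:seg} gives a general source of biatomic lattices and solves the problem for $L_3$ by hand. Sections~\ref{sec:weights} and~\ref{sec:K} prove Theorems~\ref{thm:main} and~\ref{thm:depth}, and Section~\ref{sec:sub} proves Theorem~\ref{thm:char}.

\section{The lattices $L_k$ and the atoms they force}\label{sec:Lk}

A \emph{closure system} on a finite set $\Omega$ is a family of subsets, called closed, that contains $\Omega$ and is stable under intersection. Under inclusion it is a lattice: the meet is the intersection, and $A\vee B$ is the least closed set containing $A\cup B$. If $\varnothing$ and all singletons are closed, then the atoms are the singletons and every closed set is the join of its singletons; so the lattice is atomistic, and its join-irreducibles are the singletons. We then write $x$ for $\{x\}$. In any lattice an atom $q$ has $q_*=0$, so for atoms $p,q$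
\begin{equation}\label{eq:Datoms}
p\mathrel{D}q\iff p\ne q\text{ and there is }A\text{ with }p\le q\vee A,\ p\not\le A .
\end{equation}

For $k\ge2$ let $L_k$ consist of all $X\subseteq\{c_1,\dots,c_k,p\}$ such that $\{c_1,\dots,c_k\}\subseteq X$ implies $p\in X$. This is a closure system in which $\varnothing$ and the singletons are closed. The join $X\vee Y$ is $X\cup Y$, unless $X\cup Y$ contains every $c_i$, in which case it is the whole set.

\begin{lemma}\label{lem:Lk}
The only $D$-relations in $L_k$ are $p\mathrel{D}c_i$ for $1\le i\le k$. Hence $L_k$ is lower bounded, it has no $D$-chain of length $2$, and $w(c_i)=1$, $w(p)=k$.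
\end{lemma}

\begin{proof}
If $a\mathrel{D}b$ with witness $A$ as in \eqref{eq:Datoms}, then $a$ lies in $b\vee A$ but not in $\{b\}\cup A$. Only $p$ can be added in a join, so $a=p$ and $b$ is some $c_i$. Conversely, $A=\{c_j:j\ne i\}$ witnesses $p\mathrel{D}c_i$. The rest follows from the definitions.
\end{proof}

The lattice $L_2$ is biatomic: if $p\le X\vee Y$ and $p\notin X\cup Y$, then $X$ and $Y$ are the atoms $c_1,c_2$ in some order. The lattice $L_3$ is not: $p\le\{c_1,c_2\}\vee c_3$, but $p\not\le c_1\vee c_3$ and $p\not\le c_2\vee c_3$. In a biatomic lattice, a cover of an atom by $k$ atoms, none of them redundant, has to be assembled two atoms at a time, and every step is a step of $D$.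

\begin{lemma}\label{lem:forced}
Let $k\ge1$ and let $q,d_1,\dots,d_k$ be atoms of a biatomic lattice $K$ such that $q\le d_1\vee\dots\vee d_k$ and $q\not\le\bigvee_{i\in I}d_i$ for every $I\subsetneq\{1,\dots,k\}$. Then there is a $D$-chain of length $k-1$ in $K$ starting at $q$.
\end{lemma}

\begin{proof}
We use induction on $k$; for $k=1$ the chain consists of $q$ alone. Let $k\ge2$. Biatomicity, applied to $a=d_1\vee\dots\vee d_{k-1}$ and $b=d_k$, gives an atom $y\le a$ with $q\le y\vee d_k$, because $d_k$ is the only atom below $b$. We have $q\ne y$ since $q\not\le a$, and $q\not\le d_k$; so $q\mathrel{D}y$ by \eqref{eq:Datoms}. If $y\le\bigvee_{i\in I}d_i$ for some $I\subsetneq\{1,\dots,k-1\}$, then $q\le\bigvee_{i\in I\cup\{k\}}d_i$ with $I\cup\{k\}\subsetneq\{1,\dots,k\}$, contrary to the hypothesis. Thus $y,d_1,\dots,d_{k-1}$ satisfy the hypothesis, there is a chain of length $k-2$ starting at $y$, and we put $q\mathrel{D}y$ in front of it.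
\end{proof}

Let $L_3$ be embedded, preserving atoms, in a biatomic lattice $K$, and identify $L_3$ with its image. For $\{i,j,l\}=\{1,2,3\}$ the proof above gives an atom $m_{ij}=m_{ji}\le c_i\vee c_j$ with $p\le m_{ij}\vee c_l$ and $m_{ij}\ne c_i,c_j$. It differs from $p$ and $c_l$, which are not below $c_i\vee c_j$. Also $m_{ij}\neq m_{il}$, since otherwise $m_{ij}\le(c_i\vee c_j)\wedge(c_i\vee c_l)=c_i$. So $K$ has at least seven atoms, related as the vertices, the midpoints of the sides and the centroid of a triangle (Figure~\ref{fig:seven}).

\begin{figure}[ht]
\centering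
\begin{tikzpicture}[scale=0.9]
\draw (0,0)--(4,0)--(2,3.3)--cycle;
\draw (0,0)--(3,1.65);
\draw (4,0)--(1,1.65);
\draw (2,3.3)--(2,0);
\fill (0,0) circle (2pt) node[below left] {$c_1$};
\fill (4,0) circle (2pt) node[below right] {$c_2$};
\fill (2,3.3) circle (2pt) node[above] {$c_3$};
\fill (2,0) circle (2pt) node[below] {$m_{12}$};
\fill (1,1.65) circle (2pt) node[left] {$m_{13}$};
\fill (3,1.65) circle (2pt) node[right] {$m_{23}$};
\fill (2,1.1) circle (2pt) node[below right=1pt and 1pt, yshift=-4pt, xshift=-2pt] {$p$};
\end{tikzpicture}
\caption{Seven points and six segments, the sides and the medians of a triangle. A set of points is closed if it contains the middle point of each drawn segment whose two ends it contains. The closed sets form a biatomic lower bounded lattice into which $L_3$ embeds.}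
\label{fig:seven}
\end{figure}

The picture suggests taking as closed sets those subsets of the seven points that contain every one of the seven points lying in their convex hull. This closure system is not biatomic. The centroid $p$ lies in the convex hull of $m_{12},m_{13},m_{23}$, the set $\{m_{12},m_{13}\}$ is closed, and $p$ lies neither on the segment from $m_{12}$ to $m_{23}$ nor on the one from $m_{13}$ to $m_{23}$. The new points have created a new failure. The remedy is to let a point be generated only along the six segments that are drawn.

\section{Segment systems}\label{sec:seg}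

\begin{definition}
A \emph{segment system} is a finite set $\Omega$ with subsets $[x,y]\subseteq\Omega$ $(x,y\in\Omega)$ such that $x,y\in[x,y]=[y,x]$ and $[x,x]=\{x\}$. A set $A\subseteq\Omega$ is \emph{closed} if $[x,y]\subseteq A$ for all $x,y\in A$. The system has the \emph{Peano property} if
\begin{enumerate}
\item[(P)] whenever $s\in[z,v]$ and $z\in[x,y]$, there is $u\in[y,v]$ with $s\in[x,u]$.
\end{enumerate}
A \emph{height function} is a map $h$ from $\Omega$ to the positive integers with $h(z)>h(x)$ and $h(z)>h(y)$ whenever $z\in[x,y]\setminus\{x,y\}$.
\end{definition}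

The closed sets form a closure system $K(\Omega)$ that contains $\varnothing$ and, because $[x,x]=\{x\}$, all singletons. So $K(\Omega)$ is a finite atomistic lattice whose join-irreducibles are the points. Property (P) is an associative law: a point obtained from $x,y,v$ in the bracketing $(xy)v$ is also obtained in the bracketing $x(yv)$. In Figure~\ref{fig:seven} take $x=c_1$, $y=c_2$, $v=c_3$, $z=m_{12}$, $s=p$; then $u=m_{23}$.

\begin{lemma}\label{lem:degenerate}
In every segment system the conclusion of \textup{(P)} holds if $s\in\{z,v\}$ or $z\in\{x,y\}$. In the remaining case $z\ne v$ and $x\ne y$.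
\end{lemma}

\begin{proof}
If $s=z$, take $u=y$: then $s\in[x,y]$. If $s=v$, take $u=v$. If $z=x$, take $u=v$: then $s\in[x,v]$. If $z=y$, then $s\in[y,v]$, and we take $u=s$. Finally, $z=v$ forces $s=v$, and $x=y$ forces $z=x$.
\end{proof}

\begin{proposition}\label{prop:seg}
Let $\Omega$ be a segment system with the Peano property.
\begin{enumerate}
\item[(a)] For nonempty closed sets $A$ and $B$, $A\vee B=\bigcup\{[a,b]:a\in A,\ b\in B\}$.
\item[(b)] $K(\Omega)$ is biatomic.
\item[(c)] If $h$ is a height function, then $p\mathrel{D}q$ in $K(\Omega)$ implies $h(p)>h(q)$, and $K(\Omega)$ is lower bounded.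
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $H$ be the union. Since $A$ and $B$ are nonempty, $A\cup B\subseteq H$, and $H\subseteq A\vee B$ because $A\vee B$ is closed. It remains to show that $H$ is closed. Let $p\in[q,r]$ with $q\in[a,b]$, $r\in[a',b']$, $a,a'\in A$ and $b,b'\in B$. We have to rebracket $(ab)(a'b')$ as $(aa')(bb')$, which takes three applications of (P):
\begin{itemize}
\item $p\in[q,r]$ and $q\in[b,a]$ give $s\in[a,r]$ with $p\in[b,s]$;
\item $s\in[r,a]$ and $r\in[b',a']$ give $t\in[a',a]$ with $s\in[b',t]$;
\item $p\in[s,b]$ and $s\in[t,b']$ give $u\in[b',b]$ with $p\in[t,u]$.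
\end{itemize}
As $A$ and $B$ are closed, $t\in A$ and $u\in B$. Hence $p\in H$.

(b) If $p\in A\vee B$ with $A,B\ne\varnothing$, then (a) gives $a\in A$ and $b\in B$ with $p\in[a,b]\subseteq a\vee b$.

(c) Let $p\mathrel{D}q$. By \eqref{eq:Datoms}, $p\ne q$ and there is a closed set $A$ with $p\in q\vee A$ and $p\notin A$. Since $p\ne q$, the set $A$ is nonempty, and (a) gives $y\in A$ with $p\in[q,y]$. Now $p\ne y$ because $p\notin A$, so $h(p)>h(q)$. The height strictly decreases along $D$, so $D$ has no cycle.
\end{proof}

Part (c) depends on (P): the relation $D$ refers to arbitrary closed sets $A$, and it is part (a) that reduces them to single segments, where the height can be read off.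

\begin{example}\label{ex:seven}
Let $\Omega$ be the set of seven points of Figure~\ref{fig:seven}. For $\{i,j,l\}=\{1,2,3\}$ put $[c_i,c_j]=\{c_i,c_j,m_{ij}\}$ and $[m_{ij},c_l]=\{m_{ij},c_l,p\}$, and let $[x,y]=\{x,y\}$ for all other pairs. The values $h(c_i)=1$, $h(m_{ij})=2$, $h(p)=3$ define a height function. To verify (P) we may assume, by Lemma~\ref{lem:degenerate}, that $s\notin\{z,v\}$ and $z\notin\{x,y\}$. Then $z$ is the middle point of one drawn segment and an end of another, so $z=m_{ij}$ with $x=c_i$, $y=c_j$, $v=c_l$, $s=p$, and $u=m_{jl}$ works. By Proposition~\ref{prop:seg}, $K(\Omega)$ is biatomic and lower bounded.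

Put $f(X)=X\cup\{m_{ij}:c_i,c_j\in X\}$ for $X\in L_3$. This set is closed: if it contains $m_{ij}$ and $c_l$, then $X$ contains all three $c$'s, hence $p$. The map $f$ is injective, preserves intersections, and fixes $\varnothing$ and the singletons. For joins, $f(X)\vee f(Y)$ contains $X\cup Y$, hence every $m_{ij}$ with $c_i,c_j\in X\cup Y$, hence also $p$ if $X\cup Y$ contains all three $c$'s; so it contains $f(X\vee Y)$. The reverse inclusion holds because $f$ is isotone. Thus $f$ is an atom-preserving embedding.
\end{example}

In this example the height of a middle point is the \emph{sum} of the heights of the ends. It counts how many of the $c_i$ have been spent: $p$ costs three, and two midpoints together cost four, which is too much to produce $p$.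

\section{Weights}\label{sec:weights}

In Example~\ref{ex:seven} each point has a label in $L_3$, the least $X$ whose image contains it; the label of $m_{ij}$ is $c_i\vee c_j$. For a general lattice $L$ a first attempt is to take one point for each nonzero $X\in L$ and to put $[X,Y]=\{Z\ne0:Z\le X\vee Y\}$ for $X\ne Y$. This fails as soon as $L$ has two elements $X\ne Y$ other than $0$ and $1$: from $X\in[Y,1]$ and $Y\in[X,1]$ we get $X\mathrel{D}Y\mathrel{D}X$. We therefore use points $(X,n)$ with a label $X$ and a height $n$, and let $(X,i)$ and $(Y,j)$ generate $(Z,n)$ only if $Z\le X\vee Y$ and $n\ge i+j$. The sum is chosen because, like the join, it is associative, as (P) requires. The more economical threshold $\max(i,j)+1$ is not associative: the heights $1,1,2$ give $3$ in the bracketing $(xy)v$ and $4$ in the bracketing $x(yv)$.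

An element $U\in L$ will be sent to the set $f(U)$ of points with label below $U$. Let $w(X)$ be the least height at which the label $X$ occurs. Two conditions on $w$ appear, and they point in opposite directions. For (P) we want the point $u=(Y\vee V,\,j+l)$ to be available for given $y=(Y,j)$ and $v=(V,l)$, so $w(Y\vee V)$ must not be too large. For $f$ to preserve joins, the point $(Z,w(Z))$ with $Z\le U\vee V$ must lie in a segment from $f(U)$ to $f(V)$, so $w(Z)$ must be large enough to pay for the two ends. The conditions are:
\begin{enumerate}
\item[(W1)] $w(X\vee Y)\le w(X)+w(Y)$ for all $X,Y\in L$;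
\item[(W2)] if $Z\le U\vee V$, $Z\not\le U$ and $Z\not\le V$, then there are nonzero $U'\le U$ and $V'\le V$ with $Z\le U'\vee V'$ and $w(U')+w(V')\le w(Z)$.
\end{enumerate}

\begin{remark}
In $M_3$ no function with positive values on nonzero elements satisfies (W2): from $p\le q\vee r$ and $q\le p\vee r$ it would follow that $w(q)+w(r)\le w(p)$ and $w(p)+w(r)\le w(q)$.
\end{remark}

To obtain (W2) for a join-irreducible $q$, we lower a cover $q\le U\vee V$ as far as possible. What cannot be lowered any further consists of elements on which $q$ depends in the sense of $D$. We write ${\downarrow}U=\{X:X\le U\}$.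

\begin{lemma}\label{lem:refine}
Let $L$ be a finite lattice, $q\in J(L)$ and $U,V\in L$ with $q\le U\vee V$, $q\not\le U$, $q\not\le V$. Then there is $C\subseteq J(L)\cap({\downarrow}U\cup{\downarrow}V)$ such that $q\le\bigvee C$ and $q\mathrel{D}c$ for all $c\in C$.
\end{lemma}

\begin{proof}
Call $C$ \emph{admissible} if $C\subseteq J(L)\cap({\downarrow}U\cup{\downarrow}V)$ and $q\le\bigvee C$. The set $J(L)\cap({\downarrow}U\cup{\downarrow}V)$ has join $U\vee V$, so it is admissible. Put $I(C)=\{j\in J(L):j\le c\text{ for some }c\in C\}$ and choose an admissible $C$ with $|I(C)|$ minimal. Passing to the maximal elements of $C$ changes neither $I(C)$ nor $\bigvee C$, so we may assume that $C$ is an antichain.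

Let $c\in C$ and $x=\bigvee(C\setminus\{c\})$, so that $q\le c\vee x$. Suppose that $q\le c_*\vee x$. The set $C'=(C\setminus\{c\})\cup(J(L)\cap{\downarrow}c_*)$ has join $c_*\vee x$ and lies in ${\downarrow}U\cup{\downarrow}V$, so it is admissible, and $I(C')\subseteq I(C)$. But $c$ is below no other element of the antichain $C$ and below no element of ${\downarrow}c_*$, so $c\in I(C)\setminus I(C')$, contrary to minimality. Hence $q\not\le c_*\vee x$. Also $q\ne c$, because $c\le U$ or $c\le V$. Therefore $q\mathrel{D}c$.
\end{proof}

This explains \eqref{eq:weight}: the weight of $q$ pays for all $c$ with $q\mathrel{D}c$ at once, hence for every set $C$ that Lemma~\ref{lem:refine} can produce. Let now $L$ be lower bounded; the hypothesis is needed for the recursion \eqref{eq:weight}, and the proof of Theorem~\ref{thm:main} uses it nowhere else. For $C\subseteq J(L)$ put $\|C\|=\sum_{c\in C}w(c)$, and for $X\in L$ let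
\begin{equation}\label{eq:extend}
w(X)=\min\Bigl\{\|C\|: C\subseteq J(L),\ \bigvee C=X\Bigr\}
\end{equation}
be the least cost of building $X$ from join-irreducibles. For $q\in J(L)$ every $C$ with $\bigvee C=q$ contains $q$, so the minimum is attained at $C=\{q\}$ and \eqref{eq:extend} agrees with \eqref{eq:weight}. We have $w(0)=0$, and $w(X)\ge1$ for $X\ne0$.

\begin{proposition}\label{prop:weights}
The function $w$ satisfies \textup{(W1)} and \textup{(W2)}.
\end{proposition}

\begin{proof}
If $C$ and $C'$ attain the minimum for $X$ and $Y$, then $\bigvee(C\cup C')=X\vee Y$ and $\|C\cup C'\|\le\|C\|+\|C'\|$. This is (W1).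

For (W2) choose $C\subseteq J(L)$ with $\bigvee C=Z$ and $\|C\|=w(Z)$. Every $c\in C$ satisfies $c\le U\vee V$. If $c\le U$ or $c\le V$, put $E_c=\{c\}$. Otherwise let $E_c$ be the set given by Lemma~\ref{lem:refine} for $q=c$; then $c\mathrel{D}e$ for all $e\in E_c$, so $\|E_c\|\le w(c)$ by \eqref{eq:weight}. In both cases $c\le\bigvee E_c$, $E_c\subseteq{\downarrow}U\cup{\downarrow}V$ and $\|E_c\|\le w(c)$. Let $E=\bigcup_{c\in C}E_c$, split it into $E_U=E\cap{\downarrow}U$ and $E_V=E\setminus E_U\subseteq{\downarrow}V$, and put $U'=\bigvee E_U\le U$ and $V'=\bigvee E_V\le V$. Then $Z=\bigvee C\le\bigvee E=U'\vee V'$ and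
\[
w(U')+w(V')\le\|E_U\|+\|E_V\|=\|E\|\le\sum_{c\in C}\|E_c\|\le\|C\|=w(Z).
\]
If $U'=0$, then $Z\le V'\le V$, and if $V'=0$, then $Z\le U'\le U$; both are excluded.
\end{proof}

\section{The lattice $K$ and the embedding}\label{sec:K}

Let $L$ be finite and lower bounded, let $N=\max_{X\in L}w(X)$, and put
\[
\Omega=\{(X,n): X\in L\setminus\{0\},\ w(X)\le n\le N,\ \text{and }n=w(X)\text{ if }X\text{ is an atom of }L\}.
\]
A label that is not an atom occurs at every height from $w(X)$ to $N$, so that points $(Y\vee V,\,j+l)$ are available. A label that is an atom occurs once, so that its image will be a single point. In all cases $(X,w(X))\in\Omega$ for $X\ne0$, and all heights are at least $1$. For $x=(X,i)$ and $y=(Y,j)$ in $\Omega$ put $[x,x]=\{x\}$ and, for $x\ne y$,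
\[
[x,y]=\{x,y\}\cup\{(Z,n)\in\Omega: Z\le X\vee Y,\ n\ge i+j\}.
\]
This is a segment system, and $h(X,n)=n$ is a height function, because $i+j$ exceeds both $i$ and $j$. Let $K=K(\Omega)$.

For $L=L_3$ we have $w(c_i)=1$, $w(c_i\vee c_j)=2$ and $w(p)=3$. The points $(c_i,1)$, $(c_i\vee c_j,2)$ and $(p,3)$ belong to $\Omega$, and the segments between them, intersected with these seven points, are those of Example~\ref{ex:seven}. The weight is not isotone here: $w(1)=3$, while $w(\{c_1,c_2,p\})=5$. This is why $N$ is a maximum over all of $L$.

\begin{lemma}\label{lem:peano}
The segment system $\Omega$ has the Peano property.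
\end{lemma}

\begin{proof}
Let $s\in[z,v]$ and $z\in[x,y]$. By Lemma~\ref{lem:degenerate} we may assume $s\notin\{z,v\}$ and $z\notin\{x,y\}$, and then $z\ne v$ and $x\ne y$. Write $s=(S,n)$, $z=(Z,k)$, $v=(V,l)$, $x=(X,i)$, $y=(Y,j)$. Then $S\le Z\vee V$, $n\ge k+l$, $Z\le X\vee Y$ and $k\ge i+j$, whence
\begin{equation}\label{eq:three}
S\le X\vee Y\vee V,\qquad n\ge i+j+l .
\end{equation}
The candidate for $u$ is $(Y\vee V,\,j+l)$. It may fail to lie in $[y,v]$ when $y=v$, and it is of no use when it equals $x$, since $[x,x]=\{x\}$. In both cases the point $y$ will serve instead.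

If $y=v$, then \eqref{eq:three} gives $S\le X\vee Y$ and $n\ge i+j$, so $s\in[x,y]$ as $x\ne y$. Take $u=y$.

Let $y\ne v$, and put $U=Y\vee V\ne0$ and $m=j+l$. By (W1), $w(U)\le w(Y)+w(V)\le m$, and $m\le n\le N$ by \eqref{eq:three}. The element $U$ is not an atom: otherwise $Y=V=U$, because $Y$ and $V$ are nonzero, and then $j=l=w(U)$, that is, $y=v$. Hence $u_0=(U,m)$ belongs to $\Omega$, and $u_0\in[y,v]$ by definition. If $u_0\ne x$, then \eqref{eq:three} reads $S\le X\vee U$ and $n\ge i+m$, so $s\in[x,u_0]$; take $u=u_0$. If $u_0=x$, then $V\le U=X$, so \eqref{eq:three} gives $S\le X\vee Y$ and $n\ge i+j$. Thus $s\in[x,y]$; take $u=y$.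
\end{proof}

The restriction on atomic labels could harm (P) only if the candidate $u_0$ had an atomic label. It is harmless because an atomic label is carried by a single point, so that two distinct points never have an atom as the join of their labels.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The lattice $K$ is finite and atomistic, and it is biatomic and lower bounded by Lemma~\ref{lem:peano} and Proposition~\ref{prop:seg}. For $U\in L$ let
\[
f(U)=\{(X,n)\in\Omega: X\le U\}.
\]
This set is closed: if $x=(X,i)$ and $y=(Y,j)$ lie in $f(U)$ and $(Z,n)\in[x,y]$, then $Z\le X\vee Y\le U$. We have $f(0)=\varnothing$ and $f(1)=\Omega$. If $p$ is an atom of $L$, then $p$ is the only label below $p$, so $f(p)=\{(p,w(p))\}$ is an atom of $K$. Meets are preserved, since $X\le U\wedge V$ if and only if $X\le U$ and $X\le V$. If $U\not\le V$, then $U\ne0$ and $(U,w(U))\in f(U)\setminus f(V)$; so $f$ is injective.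

It remains to prove $f(U\vee V)=f(U)\vee f(V)$. The inclusion $\supseteq$ holds because $f$ is isotone. Let $(Z,n)\in f(U\vee V)$. If $Z\le U$ or $Z\le V$, then $(Z,n)\in f(U)\cup f(V)$. Otherwise take $U'$ and $V'$ as in (W2), and let $x=(U',w(U'))\in f(U)$ and $y=(V',w(V'))\in f(V)$. These points are distinct, since $U'=V'$ would give $Z\le U'\le U$. Moreover $Z\le U'\vee V'$ and $n\ge w(Z)\ge w(U')+w(V')$. Hence $(Z,n)\in[x,y]\subseteq f(U)\vee f(V)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:depth}]
(a) Take $K$ and $f$ as above. The point $f(p)$ has height $w(p)$, heights strictly decrease along $D$ by Proposition~\ref{prop:seg}(c), and all heights are at least $1$. So a $D$-chain of length $m$ starting at $f(p)$ has $w(p)-m\ge1$.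

(b) The properties of $L_k$ are given by Lemma~\ref{lem:Lk}. Let $f\colon L_k\hookrightarrow K$ be an atom-preserving embedding into a finite biatomic lower bounded lattice. In $L_k$ we have $p\le c_1\vee\dots\vee c_k$ and $p\not\le\bigvee_{i\in I}c_i=\{c_i:i\in I\}$ for $I\subsetneq\{1,\dots,k\}$. The map $f$ preserves finite joins, including the empty one, and reflects the order, so the atoms $f(p),f(c_1),\dots,f(c_k)$ satisfy the hypothesis of Lemma~\ref{lem:forced}. This gives a $D$-chain of length $k-1$ starting at $f(p)$.

Since $k-1=w(p)-1$, the bound in (a) is attained for $L_k$. The $D$-depth of $L_k$ is $1$ for every $k$, while the $D$-depth of $K$ is at least $k-1$.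
\end{proof}

\section{Sublattices of lower bounded lattices}\label{sec:sub}

In Theorem~\ref{thm:char}, (i)$\Rightarrow$(iii) is Theorem~\ref{thm:main} and (iii)$\Rightarrow$(ii) is immediate. The implication (ii)$\Rightarrow$(i) follows from the next proposition, applied to the image of $L$; it uses neither biatomicity nor the preservation of atoms.

\begin{proposition}\label{prop:sub}
Every sublattice $L$ of a finite lower bounded lattice $K$ is lower bounded.
\end{proposition}

The difficulty is that a join-irreducible $p$ of $L$ need not be join-irreducible in $K$, so a $D$-cycle of $L$ is not directly a $D$-cycle of $K$. We represent $p$ by the join-irreducibles of $K$ that separate $p$ from its lower cover in $L$, and follow them along $D$.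

\begin{proof}
For $e\in J(K)$ let $\rho(e)$ be the largest length of a $D$-chain in $K$ starting at $e$; then $e\mathrel{D}c$ implies $\rho(c)<\rho(e)$. For $p\in J(L)$, with lower cover $p_*$ \emph{in $L$}, put
\[
M(p)=\{e\in J(K): e\le p,\ e\not\le p_*\}.
\]
This set is nonempty, since $p$ is the join of the elements of $J(K)$ below it and $p\not\le p_*$. Let $\mu(p)=\min\{\rho(e):e\in M(p)\}$. We shall use that
\begin{equation}\label{eq:test}
e\in M(p),\quad a\in L,\quad e\le a\ \Longrightarrow\ p\le a .
\end{equation}
Indeed, if $p\not\le a$, then $p\wedge a$ is an element of $L$ strictly below $p$, so $e\le p\wedge a\le p_*$, which is false.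

\emph{Claim.} Let $p\mathrel{D}q$ in $L$ and $e\in M(p)$. Then $e\in M(q)$, or some $c\in M(q)$ has $\rho(c)<\rho(e)$.

Let $x\in L$ with $p\le q\vee x$ and $p\not\le q_*\vee x$. Then $e\le q\vee x$, and $e\not\le q_*\vee x$ by \eqref{eq:test}; in particular $e\not\le x$ and $e\not\le q_*$. If $e\le q$, then $e\in M(q)$. Otherwise Lemma~\ref{lem:refine}, applied in $K$, gives $C\subseteq J(K)\cap({\downarrow}q\cup{\downarrow}x)$ with $e\le\bigvee C$ and $e\mathrel{D}c$ for all $c\in C$. If every $c\in C$ were below $q_*$ or below $x$, we would have $e\le q_*\vee x$. So some $c\in C$ is below neither; then $c\le q$, so $c\in M(q)$, and $\rho(c)<\rho(e)$. The claim is proved.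

Applying the claim to an $e\in M(p)$ with $\rho(e)=\mu(p)$ shows that $p\mathrel{D}q$ in $L$ implies $\mu(q)\le\mu(p)$. Suppose that $p_0\mathrel{D}p_1\mathrel{D}\cdots\mathrel{D}p_n\mathrel{D}p_0$ in $L$ with $n\ge1$. Then $\mu$ is constant on the cycle. Choose $e\in M(p_0)$ with $\rho(e)=\mu(p_0)=\mu(p_1)$. No $c\in M(p_1)$ has $\rho(c)<\rho(e)$, so the claim gives $e\in M(p_1)$. By \eqref{eq:test}, $e\in M(p_0)$ and $e\le p_1$ give $p_0\le p_1$, while $e\in M(p_1)$ and $e\le p_0$ give $p_1\le p_0$. Thus $p_0=p_1$, although $D$ relates only distinct elements. So $D$ has no cycle on $J(L)$.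
\end{proof}

This completes the proof of Theorem~\ref{thm:char}.

\begin{thebibliography}{1}
\bibitem{WA}
Friedrich Wehrung and Kira Adaricheva, \emph{Embedding finite lattices into finite biatomic lattices}, arXiv:math/0501364 (2005).
\end{thebibliography}
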